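# A countable M-separable space whose square is not M-separable

Throughout, all spaces are regular and Hausdorff, $\omega=\{0,1,2,\dots\}$, and $2=\{0,1\}$. For a set $D$, $[D]^{<\aleph_0}$ is the set of its finite subsets. A partial function $\alpha$ from $S$ to $2$ is a function from a subset $\operatorname{dom}\alpha$ of $S$ to $2$. The characteristic function of a set $A$ is $\chi_A$.

## 1. M-separability, $\mathfrak b$ and $\mathfrak d$, and products of countable spaces

**Definition (M-separable).** A space $X$ is *M-separable* (also: selectively separable) if for every countable family $\{D_n:n\in\omega\}$ of dense subsets of $X$ one can select finite sets $H_n\in[D_n]^{<\aleph_0}$ such that $\bigcup_n H_n$ is dense in $X$.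

*Example.* The rationals $\mathbb Q$ are M-separable. List the open intervals with rational endpoints as $W_0,W_1,\dots$. Given dense sets $D_n$, let $H_n$ consist of one point of $D_n\cap W_n$. Then $\bigcup_nH_n$ meets every $W_n$, so it is dense.

**Definition ($\pi$-base).** A *$\pi$-base* of $X$ is a family of nonempty open sets such that every nonempty open set contains a member of the family.

*Example.* The intervals above form a countable $\pi$-base of $\mathbb Q$. In a space whose isolated points are dense, the singletons of isolated points form a $\pi$-base. The argument for $\mathbb Q$ used only a countable $\pi$-base, so every space with a countable $\pi$-base is M-separable.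

**Definition (zero-dimensional).** A space is *zero-dimensional* if its clopen (closed and open) sets form a base. A zero-dimensional Hausdorff space is regular: if $x\notin F$ with $F$ closed, a clopen neighborhood of $x$ missing $F$ separates $x$ from $F$.

*Example.* If the topology of $X$ is generated by a family of sets together with their complements, all generators are clopen, so $X$ is zero-dimensional. If moreover any two points are separated by some generator, $X$ is Hausdorff. Our spaces are all of this form.

**Definition ($\mathfrak b$ and $\mathfrak d$).** For $f,g\in\omega^\omega$ write $f\le^*g$ if $f(n)\le g(n)$ for all but finitely many $n$. The *bounding number* $\mathfrak b$ is the least size of a family in $\omega^\omega$ that has no $\le^*$-upper bound. The *dominating number* $\mathfrak d$ is the least size of a family $\mathcal D$ such that every $f$ satisfies $f\le^* g$ for some $g\in\mathcal D$.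

*Example.* A countable family $\{f_i:i\in\omega\}$ is bounded by $g(n)=\max_{i\le n}f_i(n)$, since $f_i(n)\le g(n)$ for $n\ge i$. So $\mathfrak b$ is uncountable. Also $\mathfrak b\le\mathfrak d$, because a dominating family has no upper bound: if $g$ bounded it, some member would dominate $g+1$, which is impossible.

With the definitions in place we can ask about products. A theorem of Repovš–Zdomskyy says that $\mathfrak b=\mathfrak d$ implies that there are two countable M-separable spaces $X,Y$ such that $X\times Y$ is not M-separable. The problem, from Alan Dow, "Not OCA and products of Frechet spaces", arXiv:2507.01662 (2025), is to decide what happens with no hypothesis: does ZFC prove that such a pair exists, or is it consistent with ZFC that the product of any two countable M-separable spaces is M-separable?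

The answer is that ZFC proves it, even with $X=Y$.

**Theorem A (ZFC).** There is a countable zero-dimensional Hausdorff (hence regular) M-separable space $X$ such that $X^2$ is not M-separable.

**Theorem B (ZFC).** For every $k\ge1$ there is a countable zero-dimensional Hausdorff space $X_k$ such that, for $j\ge 1$, the power $X_k^{\,j}$ is M-separable if and only if $j\le k$.

Taking $Y=X$ (or a disjoint copy of $X$) in Theorem A settles the problem: it is not consistent with ZFC that M-separability is productive for countable regular spaces.

## 2. A factor with a countable $\pi$-base is harmless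

The easiest spaces to try cannot give a counterexample.

**Lemma 1.** If $X$ is M-separable and $Y$ has a countable $\pi$-base, then $X\times Y$ is M-separable.

*Proof.* Let $\{W_j:j\in\omega\}$ be a $\pi$-base of $Y$, and let $E_n$ ($n\in\omega$) be dense in $X\times Y$. Partition $\omega$ into infinite sets $J_j$ ($j\in\omega$). For $n\in J_j$ let $D_n$ be the projection to $X$ of $E_n\cap(X\times W_j)$. It is dense in $X$, because for nonempty open $U\subseteq X$ the set $E_n$ meets $U\times W_j$. By M-separability of $X$, applied to $\{D_n:n\in J_j\}$, there are finite $G_n\subseteq D_n$ with $\bigcup_{n\in J_j}G_n$ dense in $X$. Lift each point of $G_n$ to a point of $E_n\cap(X\times W_j)$ and let $H_n$ be the finite set of lifts. A nonempty open set in the product contains some $U\times W_j$ with $U$ nonempty open, and $\bigcup_{n\in J_j}H_n$ meets $U\times W_j$. $\square$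

So in a counterexample neither factor has a countable $\pi$-base: uncountably many open sets must be hit by countably many finite sets. Remember the trick of the proof: if the open sets fall into countably many kinds, give each kind its own infinite set of indices $n$.

## 3. The compact space $K=\omega^{<\omega}\cup\omega^\omega$ and a countable space that is not M-separable

We need a flexible source of countable spaces that fail M-separability. It comes from one compact space.

Let $T=\omega^{<\omega}$ be the set of finite sequences of natural numbers, and $K=T\cup\omega^\omega$. For $t\in T$ put $[t]=\{y\in K:t\subseteq y\}$. Give $K$ the topology generated by the sets $[t]$ and their complements.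

**$K$ is compact, metrizable, zero-dimensional, with countably many clopen sets.** Map $y\in K$ to $\{t\in T:t\subseteq y\}\in2^T$. This map is injective. Its image is the set of all chains in $T$ that contain $\emptyset$ and are closed under initial segments: finite chains of this kind come from $y\in T$, infinite ones from $y\in\omega^\omega$. Being such a chain is a conjunction of conditions that each involve at most two members of $T$, so the image is closed in the Cantor space $2^T$. The topology of $K$ is exactly the one pulled back from $2^T$. So $K$ is compact metrizable and zero-dimensional. It has a countable base of clopen sets, and by compactness every clopen set is a finite union of members of that base, so there are countably many clopen sets.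

We use four facts.

1. For $s\in T$, the clopen sets $N(s,k)=[s]\setminus\bigcup_{j<k}[s^\frown j]$, $k\in\omega$, form a neighborhood base at $s$. Take a generator containing $s$. If it is $[t']$ with $t'\subseteq s$, it contains $[s]$. If it is the complement of $[t']$, then $t'\not\subseteq s$. Either $t'$ is incomparable with $s$, and $[t']\cap[s]=\emptyset$; or $t'\supsetneq s$, and $[t']\subseteq[s^\frown t'(|s|)]$ misses $N(s,k)$ for $k>t'(|s|)$. The sets $N(s,k)$ decrease with $k$, so finitely many generators are handled at once.
2. For $\ell\in\omega^\omega$, the sets $[\ell{\restriction}m]$ form a neighborhood base at $\ell$, and $[\ell{\restriction}m]$ contains no $t\in T$ with $|t|<m$. If $t'\subset\ell$, then $[\ell{\restriction}m]\subseteq[t']$ for $m\ge|t'|$. If $t'\not\subset\ell$, then $[\ell{\restriction}m]$ misses $[t']$ for $m\ge|t'|$, since a common element would have two different initial segments of length $|t'|$.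
3. $\omega^\omega$ is dense in $K$: any sequence in $\omega^\omega$ that begins with $s^\frown k$ lies in $N(s,k)$. Every finite partial function from $K$ to $2$ extends to $\chi_A$ for some clopen $A$, since $K$ is Hausdorff and zero-dimensional.
4. For $\ell\in\omega^\omega$: $\ell\in N(s,k)$ if and only if $s\subset\ell$ and $\ell(|s|)\ge k$.

*Example.* $N(\emptyset,2)$ consists of $\emptyset$ and all finite or infinite sequences whose first entry is at least $2$. The points $\langle j\rangle\in T$ converge to $\emptyset$ as $j\to\infty$, since $\langle j\rangle\in N(\emptyset,k)$ for $j\ge k$.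

Write $\omega^{\le n}=\{t\in T:|t|\le n\}$, and fix a bijection $\#:T\to\{1,2,3,\dots\}$; call $\#t$ the *code* of $t$. For nonempty $S\subseteq T$, $\min\#[S]$ is the least code of an element of $S$.

**Lemma 2.** Let $C_n\subseteq K$ ($n\in\omega$) be clopen with $C_n\cap\omega^{\le n}=\emptyset$. Then there is $\ell\in\omega^\omega\setminus\bigcup_nC_n$.

*Proof.* Define $\ell(n)$ by recursion. Given $s=\ell{\restriction}n$, we have $s\in\omega^{\le n}$, so $s\notin C_n$. As $C_n$ is closed, some $N(s,k)$ misses $C_n$. Put $\ell(n)=k$. Then $[\ell{\restriction}(n+1)]=[s^\frown k]\subseteq N(s,k)$ misses $C_n$, so $\ell\notin C_n$. $\square$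

**A countable space that is not M-separable.** Let $Y$ be the countable set of clopen subsets of $K$, with the topology generated by the sets $\{A:\ell\in A\}$ ($\ell\in\omega^\omega$) and their complements. If $A\ne A'$, the nonempty clopen set $A\triangle A'$ meets $\omega^\omega$, so generators separate points and $Y$ is zero-dimensional Hausdorff. Let
$$D_n=\{A\in Y:A\cap\omega^{\le n}=\emptyset\}.$$
Each $D_n$ is dense. A nonempty basic open set prescribes $\chi_A$ on a finite subset of $\omega^\omega$ by a function $\lambda$; for $m>n$ large, the set $\bigcup\{[\ell{\restriction}m]:\lambda(\ell)=1\}$ misses $\omega^{\le n}$ and $\lambda^{-1}(0)$ and contains $\lambda^{-1}(1)$. But no selection works. If $H_n\subseteq D_n$ is finite, put $C_n=\bigcup H_n$ and take $\ell$ from Lemma 2; the nonempty open set $\{A:\ell\in A\}$ (it contains $K$) misses every $H_n$.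

## 4. Promises that are too rigid, and how many alternatives they need

We want a space $X$ of clopen sets, with extra structure, that is M-separable, while in $X^2$ the sets of pairs with $A\cap B\cap\omega^{\le n}=\emptyset$ are dense. The latter defeat M-separability of $X^2$ by Lemma 2, just as above. Since $Y$ itself is not M-separable, we must destroy the density of $\{A:A\cap\omega^{\le n}=\emptyset\}$ in one coordinate and keep the density of its analogue in two coordinates.

**Single promises.** The first thing to try is to let points carry promises about $T$. A point is a pair $(A,c)$, where $c$ is a finite set of finite partial functions $\alpha$ from $T$ to $2$ with $\alpha\subseteq\chi_A$ for every $\alpha\in c$. Declare each set $V_\alpha=\{(A,c):\alpha\in c\}$ clopen, as well as the sets $\{(A,c):\ell\in A\}$. Now $\{(A,c):A\cap\omega^{\le n}=\emptyset\}$ is not dense: with $\alpha=\{(\emptyset,1)\}$, it misses the nonempty open set $V_\alpha$. But the same $\alpha$ ruins the square. The set $V_\alpha\times V_\alpha$ is nonempty, since it contains $((K,\{\alpha\}),(K,\{\alpha\}))$, and every pair $((A,c),(B,d))$ in it has $\emptyset\in A\cap B$.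 So the pairs with $A\cap B\cap\omega^{\le n}=\emptyset$ are not dense, and the argument against the square stops exactly here.

**Promises with alternatives.** The remedy is to make each promise a disjunction, "$\alpha\subseteq\chi_A$ for at least one $\alpha$ in a finite set $\mathcal C$", where the members of $\mathcal C$ have disjoint domains. Two points that made the same promise can then keep it by different alternatives, on disjoint parts of $T$. How many alternatives are needed? No fixed number $N$ is enough if domains of size $N$ are allowed. Take distinct $t_{i,j}\in T$ ($i,j\le N$). Let one point promise, for every $i\le N$, the disjunction "$t_{i,j}\in A$ for some $j\le N$". Let the other point promise the single disjunction "for some $i\le N$, $t_{i,j}\in B$ for all $j\le N$". Each promise has $N$ alternatives with disjoint domains, and the promises of the first point have disjoint supports. Yet $A\cap B$ must contain some $t_{i,j}$.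

So the number of alternatives must be large compared with the sizes of their domains. For M-separability of $X$ we also need an upper bound on the number of alternatives that a promise needs. The right measure turns out to be the least code in the support. The next section shows what kind of upper bound suffices; Section 6 chooses the numbers.

## 5. Compactness and finite obstructions: the selection lemma

Here is how M-separability of a space of clopen sets should be proved. We are given dense sets $E_n$ and must hit open sets indexed by tuples $\vec\ell\in(\omega^\omega)^r$. Each point $x\in E_n$ hits those $\vec\ell$ that lie in some clopen set $B_x\subseteq K^r$. Density of $E_n$ says that the sets $B_x$ ($x\in E_n$) cover all relevant tuples in $(\omega^\omega)^r$, but they may miss tuples with coordinates in $T$, so compactness does not directly give a finite subcover. Let $L_n$ be the set of missed tuples. For the space $Y$, with $r=1$, $E_n=D_n$ and $B_A=A$, one gets $L_n=\omega^{\le n}$, because the sets $[t]$ with $|t|>n$ belong to $D_n$. The lemma says that $L_n$ does no harm if it is caught by finite sets $F_n$ whose size is controlled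 by their least code.

**Lemma 3 (selection).** Let $r\ge1$, let $M_1,\dots,M_r\subseteq K$ be clopen, $M=\prod_{i\le r}M_i$, and let $J\subseteq\omega$ be infinite. For $n\in J$ let $\mathcal B_n$ be a family of clopen subsets of $M$, and let $F_n\subseteq T$ be a finite set such that every $y\in L_n:=M\setminus\bigcup\mathcal B_n$ has some coordinate $y_i\in F_n$. Assume that there are a finite $Z\subseteq T$ and $b:\omega\to\omega$ such that for all $n\in J$ we have $Z\subseteq F_n$ and
$$|F_n\setminus Z|\le b\big(\min\#[F_n\setminus Z]\big)\quad\text{whenever }F_n\ne Z.\tag{1}$$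
Then there are finite $\mathcal H_n\subseteq\mathcal B_n$ ($n\in J$) with $M\cap(\omega^\omega)^r\subseteq\bigcup_{n\in J}\bigcup\mathcal H_n$.

Two toy cases with $r=1$, $M=K$ show the mechanism. Suppose $F_n=\{s\}$ for all $n$. At the $j$-th attempt, compactness lets us cover $K\setminus N(s,k_j)$ with $k_j\to\infty$; each $\ell$ lies outside $N(s,k_j)$ once $k_j>\ell(|s|)$. Suppose instead that $F_n=\{s_n\}$ with distinct $s_n$. If $\ell$ escapes at two attempts, then $s_n,s_{n'}\subset\ell$, so the longer has an entry that is at least one of the numbers $k$; if every $k$ was chosen above all entries of both sequences, this is impossible. So two attempts suffice. The proof reduces the general case to a mixture of these two.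

*Proof.*

**Step 1.** *This step finds a subsequence along which the $F_n$ consist of a fixed part and a moving part.* We find an infinite $J'\subseteq J$ and a finite $F_\infty\subseteq T$ such that $F_\infty\subseteq F_n$ for $n\in J'$ and the sets $F_n'=F_n\setminus F_\infty$ ($n\in J'$) are pairwise disjoint. There are three cases.

* If $F_n=Z$ for infinitely many $n\in J$, let $J'$ be the set of these $n$ and $F_\infty=Z$; all $F_n'$ are empty.
* Otherwise, suppose that some value $v$ equals $\min\#[F_n\setminus Z]$ for infinitely many $n$. For these $n$, (1) gives $|F_n|\le|Z|+b(v)$. The $\Delta$-system lemma, in the following form, now gives the claim: *if $(F_n)_{n\in J_0}$, $J_0$ infinite, are finite sets of size at most $N$, then there are $J'$ and $F_\infty$ as required.* We prove it by induction on $N$. If $N=0$, all sets are empty. Let $N\ge1$. If some $t$ lies in $F_n$ for infinitely many $n$, apply the induction hypothesis to the sets $F_n\setminus\{t\}$ for those $n$ and add $t$ to the fixed part obtained. If every $t$ lies in only finitely many $F_n$, then after choosing finitely many indices only finitely many further $F_n$ meet the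 sets chosen, so we can recursively choose infinitely many pairwise disjoint $F_n$, and $F_\infty=\emptyset$.
* Otherwise $F_n\ne Z$ for all but finitely many $n$, and $\min\#[F_n\setminus Z]$ takes each value only finitely often, so it tends to infinity. Recursively choose $n_0<n_1<\cdots$ in $J$ with $F_{n_j}\ne Z$, such that all codes in $F_{n_{j+1}}\setminus Z$ exceed all codes in $F_{n_0}\setminus Z,\dots,F_{n_j}\setminus Z$. Put $F_\infty=Z$.

This is the only place where (1) is used, and finiteness of the $F_n$ would not be enough for Step 1: the sets $F_n=\{t:\#t\le n\}$ admit no such $J'$. Indeed, for $n<n'<n''$ in $J'$ we would have $F_\infty=F_n\cap F_{n'}=F_n$ and $F_\infty=F_{n'}\cap F_{n''}=F_{n'}$, so $F_n=F_{n'}$. That is false for $n<n'$.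

**Step 2.** *This step makes the finite selections, by covering all of $M$ except small neighborhoods of the $F_n$.* Write $J'=\{n_0<n_1<\cdots\}$. Choose $k_j>j$ larger than every entry of every sequence $t\in F_{n_0}\cup\dots\cup F_{n_{j+r}}$. Let
$$N_j=\bigcup_{s\in F_{n_j}}N(s,k_j),\qquad \mathcal N_j=\{y\in M:y_i\in N_j\text{ for some }i\le r\}.$$
The set $\mathcal N_j$ is clopen in $M$. It contains $L_{n_j}$, since each $y\in L_{n_j}$ has a coordinate $y_i\in F_{n_j}$ and $y_i\in N(y_i,k_j)\subseteq N_j$. So the compact set $M\setminus\mathcal N_j$ is covered by $\mathcal B_{n_j}$, and hence by a finite $\mathcal H_{n_j}\subseteq\mathcal B_{n_j}$. Put $\mathcal H_n=\emptyset$ for $n\in J\setminus J'$.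

**Step 3.** *This step shows that every $\vec\ell\in M\cap(\omega^\omega)^r$ lies outside some $\mathcal N_j$.* That is enough, for then $\vec\ell\in\bigcup\mathcal H_{n_j}$.

First the fixed part. If $s\in F_\infty$ and $\ell_i\in N(s,k_j)$, then $s\subset\ell_i$ and $\ell_i(|s|)\ge k_j>j$. There are finitely many pairs $(s,i)$, so there is $j_0$ such that for all $j\ge j_0$ and $i\le r$ we have $\ell_i\notin\bigcup_{s\in F_\infty}N(s,k_j)$.

Now the moving part. Let $j_0\le j<j'\le j_0+r$, and suppose that some $\ell_i$ lies in both $N_j$ and $N_{j'}$. By the choice of $j_0$ this is witnessed by $s\in F'_{n_j}$ and $s'\in F'_{n_{j'}}$ with $\ell_i\in N(s,k_j)\cap N(s',k_{j'})$. Then $s\ne s'$ by disjointness, and both are initial segments of $\ell_i$, so one properly extends the other.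

* If $s\subsetneq s'$, then $s'(|s|)=\ell_i(|s|)\ge k_j$. But $s'\in F_{n_{j'}}$ and $j'\le j_0+r\le j+r$, so $k_j$ exceeds all entries of $s'$, a contradiction.
* If $s'\subsetneq s$, then $s(|s'|)=\ell_i(|s'|)\ge k_{j'}$. But $s\in F_{n_j}$ and $j<j'$, so $k_{j'}$ exceeds all entries of $s$, a contradiction.

So each of $\ell_1,\dots,\ell_r$ lies in $N_j$ for at most one of the $r+1$ values $j\in\{j_0,\dots,j_0+r\}$. Some $j$ in this range has no $\ell_i$ in $N_j$, which means $\vec\ell\notin\mathcal N_j$. $\square$

## 6. Clauses and the space $X$

**Definition (clause).** A *clause* is a finite set $\mathcal C$ of nonempty finite partial functions $\alpha$ from $T$ to $2$ with pairwise disjoint domains such that, with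
$$\operatorname{supp}\mathcal C=\bigcup_{\alpha\in\mathcal C}\operatorname{dom}\alpha,\qquad\mu(\mathcal C)=\min\#[\operatorname{supp}\mathcal C],$$
we have
$$|\operatorname{dom}\alpha|\le\mu(\mathcal C)\ \text{ for all }\alpha\in\mathcal C,\qquad|\mathcal C|>\mu(\mathcal C)^2.\tag{2}$$
A clopen $A\subseteq K$ *satisfies* $\mathcal C$ if $\alpha\subseteq\chi_A$ for some $\alpha\in\mathcal C$. A set of clauses is *disjoint* if distinct members have disjoint supports.

*Example.* If $\#t_1=1$ and $\#t_2=2$, then $\mathcal C=\{\{(t_1,1)\},\{(t_2,1)\}\}$ is a clause: $\mu(\mathcal C)=1$, the domains have size $1$, and $|\mathcal C|=2>1$. A clopen $A$ satisfies it if and only if $t_1\in A$ or $t_2\in A$. A clause whose least code is $3$ must have at least $10$ alternatives, each with a domain of size at most $3$.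

**Definition (the space $X$).** The points of $X$ are the pairs $x=(A_x,c_x)$, where $A_x\subseteq K$ is clopen and $c_x$ is a finite disjoint set of clauses, all satisfied by $A_x$. The topology is generated by the sets
$$U_\ell=\{x:\ell\in A_x\}\ (\ell\in\omega^\omega),\qquad V_{\mathcal C}=\{x:\mathcal C\in c_x\}\ (\mathcal C\text{ a clause})$$
and their complements.

*Example.* $(K,\emptyset)$ is a point of $X$. For the clause $\mathcal C$ above, $(K,\{\mathcal C\})$ is a point and $(\emptyset,\{\mathcal C\})$ is not.

There are countably many clopen sets and countably many clauses, so $X$ is countable. The generators separate points. If $A_x\ne A_{x'}$, the nonempty clopen set $A_x\triangle A_{x'}$ contains some $\ell\in\omega^\omega$, and $U_\ell$ separates $x$ from $x'$. If $c_x\ne c_{x'}$, some $V_{\mathcal C}$ separates them. So $X$ is zero-dimensional Hausdorff, hence regular. A base is given by the sets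
$$\langle\lambda;c_0,c_1\rangle=\{x:\lambda\subseteq\chi_{A_x},\ c_0\subseteq c_x,\ c_1\cap c_x=\emptyset\},$$
where $\lambda$ is a finite partial function from $\omega^\omega$ to $2$, and $c_0,c_1$ are finite sets of clauses. Moreover,
$$\langle\lambda;c_0,c_1\rangle\ne\emptyset\iff c_0\text{ is disjoint and }c_0\cap c_1=\emptyset.\tag{3}$$
The implication from left to right holds because $c_0\subseteq c_x$ with $c_x$ disjoint. Conversely, choose $\alpha_{\mathcal C}\in\mathcal C$ for each $\mathcal C\in c_0$. The domains of the $\alpha_{\mathcal C}$ are pairwise disjoint subsets of $T$, so $\lambda\cup\bigcup_{\mathcal C\in c_0}\alpha_{\mathcal C}$ is a finite partial function on $K$. Extend it to $\chi_A$ with $A$ clopen. Then $(A,c_0)$ is a point of $X$ in $\langle\lambda;c_0,c_1\rangle$.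

## 7. $X^2$ is not M-separable

The lower bound in (2) is there for the following lemma.

**Lemma 4.** Let $c,d$ be finite disjoint sets of clauses. One can choose $\alpha_{\mathcal C}\in\mathcal C$ for $\mathcal C\in c$ and $\beta_{\mathcal D}\in\mathcal D$ for $\mathcal D\in d$ such that $\operatorname{dom}\alpha_{\mathcal C}\cap\operatorname{dom}\beta_{\mathcal D}=\emptyset$ for all $\mathcal C\in c$, $\mathcal D\in d$.

*Proof.* Process the members of the disjoint union of $c$ and $d$ in order of nondecreasing $\mu$ (a clause in both sets is processed twice, once for each side). Suppose it is the turn of $\mathcal C\in c$, and let $\mu=\mu(\mathcal C)$; the case of a member of $d$ is symmetric. The members $\mathcal D$ of $d$ already processed have $\mu(\mathcal D)\le\mu$. Their supports are disjoint, so the numbers $\mu(\mathcal D)\in\{1,\dots,\mu\}$ are distinct, and there are at most $\mu$ of them. Each chosen $\beta_{\mathcal D}$ has a domain of size at most $\mu(\mathcal D)\le\mu$. So there are at most $\mu^2$ elements of $T$ to avoid, and each lies in the domain of at most one member of $\mathcal C$. As $|\mathcal C|>\mu^2$, some $\alpha_{\mathcal C}\in\mathcal C$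 avoids all of them. For every pair $\mathcal C,\mathcal D$ the one processed later avoids the earlier one. $\square$

Let
$$D_n=\{(x,y)\in X^2:A_x\cap A_y\cap\omega^{\le n}=\emptyset\}.$$

**Step 1.** *This step shows that every $D_n$ is dense in $X^2$.* Let $\langle\lambda;c_0,c_1\rangle\times\langle\lambda';d_0,d_1\rangle\ne\emptyset$. By (3), $c_0$ and $d_0$ are disjoint sets of clauses, $c_0\cap c_1=\emptyset$ and $d_0\cap d_1=\emptyset$. Apply Lemma 4 to $c_0,d_0$ and put $\alpha=\bigcup_{\mathcal C\in c_0}\alpha_{\mathcal C}$ and $\beta=\bigcup_{\mathcal D\in d_0}\beta_{\mathcal D}$. These are finite partial functions on $T$ with $\operatorname{dom}\alpha\cap\operatorname{dom}\beta=\emptyset$.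

Let $Q=\operatorname{dom}\alpha\cup\operatorname{dom}\beta\cup\operatorname{dom}\lambda\cup\operatorname{dom}\lambda'$, a finite set. For $t\in\operatorname{dom}\alpha\cup\operatorname{dom}\beta$ choose pairwise disjoint clopen sets $G(t)\ni t$ with $G(t)\cap Q=\{t\}$. Put
$$G=\bigcup\{G(t):\alpha(t)=1\},\qquad G'=\bigcup\{G(t):\beta(t)=1\}.$$
Since $\operatorname{dom}\alpha\cap\operatorname{dom}\beta=\emptyset$, we have $G\cap G'=\emptyset$. For $m>n$ put
$$R=\bigcup\{[\ell{\restriction}m]:\lambda(\ell)=1\},\qquad R'=\bigcup\{[\ell{\restriction}m]:\lambda'(\ell)=1\}.$$
By fact 2 of Section 3, $R$ and $R'$ miss $\omega^{\le n}$. If $m$ is large enough, $R$ misses $\operatorname{dom}\alpha\cup\lambda^{-1}(0)$ and $R'$ misses $\operatorname{dom}\beta\cup\lambda'^{-1}(0)$.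

Let $A=G\cup R$ and $B=G'\cup R'$. We check $\alpha\cup\lambda\subseteq\chi_A$. If $\alpha(t)=1$, then $t\in G$. If $\alpha(t)=0$, then $t\notin R$, and $t\notin G$ because $G(t')\cap Q=\{t'\}$ for every $t'$. If $\lambda(\ell)=1$, then $\ell\in R$. If $\lambda(\ell)=0$, then $\ell\notin R$, and $\ell\notin G$ because $\ell\in Q$ and $\ell\notin T$. In the same way $\beta\cup\lambda'\subseteq\chi_B$. So $A$ satisfies all clauses in $c_0$, $B$ satisfies all clauses in $d_0$, and $((A,c_0),(B,d_0))$ is a point of $X^2$ in the given open set. Finally $A\cap B\cap\omega^{\le n}\subseteq G\cap G'=\emptyset$, so the point belongs to $D_n$.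

**Step 2.** *This step shows that no finite selection from the $D_n$ is dense.* Let $H_n\subseteq D_n$ be finite. The sets $C_n=\bigcup_{(x,y)\in H_n}(A_x\cap A_y)$ are clopen and miss $\omega^{\le n}$. Let $\ell\in\omega^\omega\setminus\bigcup_nC_n$ be given by Lemma 2. The open set $U_\ell\times U_\ell$ is nonempty, since it contains $((K,\emptyset),(K,\emptyset))$. It misses every $H_n$: if $(x,y)\in H_n\cap(U_\ell\times U_\ell)$, then $\ell\in A_x\cap A_y\subseteq C_n$, a contradiction. So $X^2$ is not M-separable.

## 8. $X$ is M-separable

**Step 1.** *This step sorts the basic open sets into countably many kinds.* A *type* is $\theta=(r,c_0,c_1,(M_i)_{i\le r},(\varepsilon_i)_{i\le r})$, where $c_0$ is a finite disjoint set of clauses, $c_1$ is a finite set of clauses with $c_0\cap c_1=\emptyset$, $M_1,\dots,M_r$ are pairwise disjoint clopen subsets of $K$, and $\varepsilon_i\in2$. There are countably many types. Let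
$$\mathfrak O_\theta=\big\{\langle\{(\ell_i,\varepsilon_i):i\le r\};c_0,c_1\rangle:\ \ell_i\in M_i\cap\omega^\omega\ (i\le r)\big\}.$$
The $\ell_i$ are distinct because the $M_i$ are disjoint, so these are basic open sets, and they are nonempty by (3). Every nonempty basic open set $\langle\lambda;c_0,c_1\rangle$ belongs to some $\mathfrak O_\theta$: separate the points of $\operatorname{dom}\lambda$ by pairwise disjoint clopen sets.

Partition $\omega$ into infinite sets $J_\theta$, one for each type. Given dense sets $E_n$ ($n\in\omega$), it suffices to treat each type with the indices in $J_\theta$. So it is enough to prove the following.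

**Claim.** If $\theta$ is a type, $J\subseteq\omega$ is infinite and $E_n$ ($n\in J$) are dense in $X$, then there are finite $H_n\subseteq E_n$ such that $\bigcup_{n\in J}H_n$ meets every member of $\mathfrak O_\theta$.

If $r=0$, then $\mathfrak O_\theta$ has one member, which is nonempty. Take one point of it in one $E_n$ and let the other $H_n$ be empty. From now on $r\ge1$.

**Step 2.** *This step translates the Claim into the setting of Lemma 3.* Let $M=\prod_{i\le r}M_i$ and $O=\langle\emptyset;c_0,c_1\rangle$. For $x\in O$ let
$$B_x=\{y\in M:\chi_{A_x}(y_i)=\varepsilon_i\text{ for all }i\le r\},$$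
a clopen subset of $M$. For $\vec\ell\in M\cap(\omega^\omega)^r$ and $x\in O$,
$$\vec\ell\in B_x\iff x\in\langle\{(\ell_i,\varepsilon_i):i\le r\};c_0,c_1\rangle.\tag{4}$$
Put $\mathcal B_n=\{B_x:x\in E_n\cap O\}$ and $L_n=M\setminus\bigcup\mathcal B_n$. For $y\in M$ let $\operatorname{supp}y=\{y_i:y_i\in T\}$, a set of size at most $r$. Since $E_n$ is dense, it meets every member of $\mathfrak O_\theta$, so by (4) we have $L_n\cap(\omega^\omega)^r=\emptyset$. That is, $\operatorname{supp}y\ne\emptyset$ for every $y\in L_n$. Let $Z\subseteq T$ be the finite set that consists of the supports of all clauses in $c_0\cup c_1$ together with $\{t:\#t<r\}$.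

**Step 3.** *This step bounds the number of disjointly supported points of $L_n$; here the clauses pay off.*

**Fact.** If $m\ge1$ and $y^1,\dots,y^m\in L_n$ have pairwise disjoint supports, all disjoint from $Z$, and $\mu=\min\#[\bigcup_p\operatorname{supp}y^p]$, then $m\le\mu^2$.

Suppose $m>\mu^2$. The plan is to make the points $y^p$ the alternatives of a clause, and to let density of $E_n$ produce an $x$ that keeps the corresponding promise.

Let $\alpha^p:\operatorname{supp}y^p\to2$ be given by $\alpha^p(y^p_i)=\varepsilon_i$. This is well defined because the $M_i$ are disjoint, so different $i$ give different $y^p_i$. We check that $\mathcal C=\{\alpha^1,\dots,\alpha^m\}$ is a clause. The domains are nonempty and pairwise disjoint; in particular the $\alpha^p$ are distinct and $|\mathcal C|=m>\mu^2=\mu(\mathcal C)^2$. Since $Z$ contains all $t$ with $\#t<r$, we have $\mu\ge r$, so $|\operatorname{dom}\alpha^p|\le r\le\mu$. Thus (2) holds. The support of $\mathcal C$ is nonempty and misses $Z$, so $c_0\cup\{\mathcal C\}$ is disjoint and $\mathcal C\notin c_1$; hence $(c_0\cup\{\mathcal C\})\cap c_1=\emptyset$.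

The promise handles the coordinates in $T$; the coordinates in $\omega^\omega$ can be prescribed directly. Let
$$\lambda=\{(y^p_i,\varepsilon_i):p\le m,\ i\le r,\ y^p_i\in\omega^\omega\}.$$
This is a function: if $y^p_i=y^{p'}_{i'}$, this point lies in $M_i\cap M_{i'}$, so $i=i'$. By (3), $\langle\lambda;c_0\cup\{\mathcal C\},c_1\rangle$ is nonempty, so it contains some $x\in E_n$. Then $x\in O$. Since $\mathcal C\in c_x$, the set $A_x$ satisfies $\mathcal C$, so there is $p$ with $\alpha^p\subseteq\chi_{A_x}$. Together with $\lambda\subseteq\chi_{A_x}$ this gives $\chi_{A_x}(y^p_i)=\varepsilon_i$ for all $i\le r$, so $y^p\in B_x\in\mathcal B_n$. This contradicts $y^p\in L_n$ and proves the Fact.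

**Step 4.** *This step builds the sets $F_n$ and concludes.* Consider families of elements of $L_n$ with pairwise disjoint supports missing $Z$. By the Fact, any such finite family has at most $(\#t)^2$ members for each $t$ in the union of its supports. So if one member is fixed, the sizes of the families containing it are bounded, and a maximal family $\mathcal M_n$ exists and is finite (it is empty if no element of $L_n$ has support missing $Z$). Put
$$F_n=Z\cup\bigcup_{y\in\mathcal M_n}\operatorname{supp}y.$$
Every $y\in L_n$ has a coordinate in $F_n$: otherwise the nonempty set $\operatorname{supp}y$ misses $Z$ and all supports of members of $\mathcal M_n$, and $y$ could be added to $\mathcal M_n$. If $F_n\ne Z$, put $\mu=\min\#[F_n\setminus Z]$. As the supports of members of $\mathcal M_n$ miss $Z$, $\mu$ is the least code in their union, so $|\mathcal M_n|\le\mu^2$ and $|F_n\setminus Z|\le r\mu^2$. This is (1) with $b(\mu)=r\mu^2$.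

Lemma 3 gives finite subfamilies of the $\mathcal B_n$, that is, finite $H_n\subseteq E_n\cap O$ ($n\in J$), with $M\cap(\omega^\omega)^r\subseteq\bigcup_{n\in J}\bigcup_{x\in H_n}B_x$. By (4), $\bigcup_{n\in J}H_n$ meets every member of $\mathfrak O_\theta$. This proves the Claim, and with Section 7 it proves Theorem A. $\blacksquare$

## 9. Hyperplanes in $PG(k,q)$ and $k$-clauses

Now we want $X_k^{\,k}$ to be M-separable and $X_k^{\,k+1}$ not to be. Try to run Step 3 of Section 8 in $X^2$. Each of the two coordinates gets a clause whose alternatives are indexed by the same points $y^p$. Density gives a pair $(x_1,x_2)$ in which $A_{x_1}$ keeps alternative $p_1$ and $A_{x_2}$ keeps alternative $p_2$. If $p_1\ne p_2$, no $y^p$ need be handled in both coordinates, and the contradiction disappears. By Theorem A this cannot be repaired for the space $X$. What is needed is that keeping a promise means keeping all alternatives in some set $h$ of indices, where any $k$ admissible sets $h$ have a common index, but $k+1$ admissible sets can be chosen with nothing in common, even after the alternatives are spread over $T$ in different ways. Hyperplanes in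 a projective space of dimension $k$ over a large finite field do this: any $k$ of them meet, and a random one contains a given point with probability less than $1/q$.

**Definition (projective space).** Fix $k\ge1$. For a prime $q$, $PG(k,q)$ is the set of one-dimensional subspaces, called *points*, of $\mathbb F_q^{k+1}$. A *hyperplane* is the set of points contained in a fixed $k$-dimensional subspace.

*Example.* In $PG(1,q)$ there are $q+1$ points, and a hyperplane is a single point. In $PG(2,2)$ there are $7$ points and $7$ hyperplanes (lines) with $3$ points each; any two lines meet.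

We use two facts.

1. Any $k$ hyperplanes have a common point: each is given by one homogeneous linear equation, and $k$ such equations in $k+1$ unknowns have a nonzero solution.
2. There are $\frac{q^{k+1}-1}{q-1}<2q^k$ points and equally many hyperplanes, and a given point lies on a fraction $\frac{q^k-1}{q^{k+1}-1}<\frac1q$ of the hyperplanes.

For fact 2: there are $q^{k+1}-1$ nonzero vectors, with $q-1$ in each point, and $\frac{q^{k+1}-1}{q-1}<\frac{q}{q-1}\,q^k\le2q^k$. Hyperplanes correspond to nonzero linear functionals up to scalars, so they are equally many. The functionals that vanish at a given point form a space of dimension $k$, so $\frac{q^k-1}{q-1}$ hyperplanes pass through it. Finally $q(q^k-1)=q^{k+1}-q<q^{k+1}-1$.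

Choose primes $q(\mu)$, $\mu=1,2,\dots$, recursively with
$$q(\mu)>4(k+1)\big(\mu+S(\mu)\big),\qquad S(\mu)=(k+1)\sum_{1\le\nu<\mu}\nu\,m(\nu),\tag{5}$$
where $\Pi(\mu)=PG(k,q(\mu))$ and $m(\mu)=|\Pi(\mu)|$. For $\mu\ge2$ we have $q(\mu)>S(\mu)\ge m(\mu-1)>q(\mu-1)$, so $q(\cdot)$ is increasing, and so is $m(\mu)=1+q(\mu)+\dots+q(\mu)^k$.

**Definition ($k$-clause).** A *$k$-clause* is $\mathcal C=(\mu,(\sigma_p,\alpha_p)_{p\in\Pi(\mu)})$, where the $\sigma_p$ are pairwise disjoint nonempty finite subsets of $T$, $|\sigma_p|\le\mu$, $\min\#[\bigcup_p\sigma_p]=\mu$, and $\alpha_p$ is a function from a (possibly empty) subset of $\sigma_p$ to $2$. Put $\operatorname{supp}\mathcal C=\bigcup_p\sigma_p$, a set of size at most $\mu\,m(\mu)$, and $\mu(\mathcal C)=\mu$. We write $\sigma^{\mathcal C}_p,\alpha^{\mathcal C}_p$ when $\mathcal C$ must be named. A clopen $A\subseteq K$ *satisfies* $\mathcal C$ if there is a hyperplane $h\subseteq\Pi(\mu)$ with $\alpha_p\subseteq\chi_A$ for all $p\in h$. A set of $k$-clauses is *disjoint* if distinct members have disjoint supports.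

*Example.* Let $\mu=1$ and let $\sigma_p=\{t_p\}$ with distinct $t_p$, one of which has code $1$, and $\alpha_p(t_p)=1$. For $k=1$, a set $A$ satisfies this clause if and only if it contains some $t_p$. For $k=2$, it must contain all $t_p$ with $p$ on some line of $PG(2,q(1))$.

**Definition (the space $X_k$).** The points are the pairs $x=(A_x,c_x)$, where $A_x\subseteq K$ is clopen and $c_x$ is a finite disjoint set of $k$-clauses, all satisfied by $A_x$. The topology is generated by the sets $U_\ell=\{x:\ell\in A_x\}$ ($\ell\in\omega^\omega$), $V_{\mathcal C}=\{x:\mathcal C\in c_x\}$ ($\mathcal C$ a $k$-clause), and their complements. (For instance, $(K,\emptyset)$ is a point.)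

There are countably many $k$-clauses, so $X_k$ is countable. As in Section 6, different first coordinates are separated by some $U_\ell$ and different second coordinates by some $V_{\mathcal C}$, so $X_k$ is zero-dimensional Hausdorff. The sets $\langle\lambda;c_0,c_1\rangle=\{x:\lambda\subseteq\chi_{A_x},c_0\subseteq c_x,c_1\cap c_x=\emptyset\}$ form a base, and
$$\langle\lambda;c_0,c_1\rangle\ne\emptyset\iff c_0\text{ is disjoint and }c_0\cap c_1=\emptyset.\tag{6}$$
From left to right this is clear. Conversely, choose any hyperplane $h(\mathcal C)\subseteq\Pi(\mu(\mathcal C))$ for each $\mathcal C\in c_0$. The functions $\alpha_p^{\mathcal C}$ ($\mathcal C\in c_0$, $p\in h(\mathcal C)$) have pairwise disjoint domains contained in $T$, so their union with $\lambda$ is a finite partial function on $K$; extend it to $\chi_A$ with $A$ clopen, and $(A,c_0)$ is in the set.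

## 10. $X_k^{\,j}$ is not M-separable for $j\ge k+1$

The next lemma takes the role of Lemma 4. Avoiding earlier choices one at a time is replaced by a random choice of hyperplanes.

**Lemma 5.** Let $c^1,\dots,c^{k+1}$ be finite disjoint sets of $k$-clauses. One can choose hyperplanes $h_i(\mathcal C)\subseteq\Pi(\mu(\mathcal C))$ for $i\le k+1$, $\mathcal C\in c^i$, such that the sets
$$P_i=\bigcup_{\mathcal C\in c^i}\ \bigcup_{p\in h_i(\mathcal C)}\sigma^{\mathcal C}_p\qquad\text{satisfy}\qquad\bigcap_{i\le k+1}P_i=\emptyset.$$

*Proof.* By disjointness, each $c^i$ contains at most one clause with a given value of $\mu$, because the element with code $\mu$ lies in its support.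

*Choosing the hyperplanes for one value of $\mu$.* Fix $\mu$, put $q=q(\mu)$, and let $Y_\mu$ be the union of the supports of all clauses in $c^1\cup\dots\cup c^{k+1}$ with $\mu(\mathcal C)<\mu$. For each $\nu<\mu$ there are at most $k+1$ clauses with value $\nu$, each with support of size at most $\nu\,m(\nu)$. So $|Y_\mu|\le S(\mu)$. For each $i$ such that $c^i$ has a clause $\mathcal C_i$ with $\mu(\mathcal C_i)=\mu$, choose $h_i(\mathcal C_i)$ uniformly among the hyperplanes of $\Pi(\mu)$, independently for different $i$ (also if $\mathcal C_i=\mathcal C_{i'}$). Consider two bad events.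

* (a) For some $i$ there is $p\in h_i(\mathcal C_i)$ with $\sigma^{\mathcal C_i}_p\cap Y_\mu\ne\emptyset$. For a given $i$, the $\sigma_p^{\mathcal C_i}$ are disjoint, so at most $S(\mu)$ points $p$ have $\sigma_p^{\mathcal C_i}\cap Y_\mu\ne\emptyset$. Each lies in $h_i(\mathcal C_i)$ with probability less than $1/q$. So (a) has probability at most $(k+1)S(\mu)/q<\frac14$, by (5).
* (b) All of $\mathcal C_1,\dots,\mathcal C_{k+1}$ exist, and some $t\in\bigcap_i\operatorname{supp}\mathcal C_i$ satisfies $t\in\sigma^{\mathcal C_i}_{p_i}$ with $p_i\in h_i(\mathcal C_i)$ for every $i\le k+1$. There are at most $\mu\,m(\mu)<2\mu q^k$ candidates $t$. Each determines $p_1,\dots,p_{k+1}$, and by independence all $p_i\in h_i(\mathcal C_i)$ with probability less than $q^{-(k+1)}$. So (b) has probability at most $2\mu/q<\frac12$, by (5).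

The total is less than $1$, so some choice avoids both (a) and (b). Fix such a choice for every $\mu$. Event (a) involves only $Y_\mu$, which does not depend on any choices, so the choices for different $\mu$ do not interfere.

*Checking the intersection.* Suppose $t\in\bigcap_iP_i$, witnessed by $\mathcal C_i\in c^i$ and $p_i\in h_i(\mathcal C_i)$ with $t\in\sigma^{\mathcal C_i}_{p_i}$. If the numbers $\mu(\mathcal C_i)$ are not all equal, take $i$ with $\mu(\mathcal C_i)$ maximal. Some $\mathcal C_{i'}$ has a smaller value, and $t\in\operatorname{supp}\mathcal C_{i'}\subseteq Y_{\mu(\mathcal C_i)}$, so $\sigma^{\mathcal C_i}_{p_i}$ meets $Y_{\mu(\mathcal C_i)}$, which contradicts the avoidance of (a). If they are all equal, $t$ contradicts the avoidance of (b). $\square$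

Let
$$D_n=\{(x_1,\dots,x_{k+1})\in X_k^{\,k+1}:A_{x_1}\cap\dots\cap A_{x_{k+1}}\cap\omega^{\le n}=\emptyset\}.$$

**Step 1.** *This step shows that every $D_n$ is dense.* Let $\prod_{i\le k+1}\langle\lambda_i;c^i_0,c^i_1\rangle\ne\emptyset$. By (6) we may apply Lemma 5 to $c^1_0,\dots,c^{k+1}_0$. Let $\alpha^i$ be the union of all $\alpha^{\mathcal C}_p$ with $\mathcal C\in c^i_0$, $p\in h_i(\mathcal C)$. The domains are disjoint, so $\alpha^i$ is a function, and $\operatorname{dom}\alpha^i\subseteq P_i$. Since $\bigcap_iP_i=\emptyset$, no $t$ satisfies $\alpha^i(t)=1$ for all $i$.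

Let $Q=\bigcup_i(\operatorname{dom}\alpha^i\cup\operatorname{dom}\lambda_i)$, a finite set. For $t\in\bigcup_i\operatorname{dom}\alpha^i$ choose pairwise disjoint clopen $G(t)\ni t$ with $G(t)\cap Q=\{t\}$, and put $G_i=\bigcup\{G(t):\alpha^i(t)=1\}$. Then $\bigcap_iG_i=\emptyset$: a common point would lie in sets $G(t_i)$ with $\alpha^i(t_i)=1$ for every $i$, and by disjointness all $t_i$ would be equal. For large $m>n$ the sets $R_i=\bigcup\{[\ell{\restriction}m]:\lambda_i(\ell)=1\}$ miss $\omega^{\le n}$, $\operatorname{dom}\alpha^i$ and $\lambda_i^{-1}(0)$. Put $A_i=G_i\cup R_i$.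

We have $\alpha^i\cup\lambda_i\subseteq\chi_{A_i}$. Where the value is $1$, the point lies in $G_i$ or $R_i$ by definition. A point of $\operatorname{dom}\alpha^i$ or $\operatorname{dom}\lambda_i$ with value $0$ is not in $R_i$ by the choice of $m$, and is not in $G_i$ because it belongs to $Q$ and each $G(t)\subseteq G_i$ meets $Q$ only in $t$, where $\alpha^i(t)=1$. So $A_i$ satisfies each $\mathcal C\in c^i_0$ by means of $h_i(\mathcal C)$, and $((A_i,c^i_0))_{i\le k+1}$ lies in the given open set. Since $R_i$ misses $\omega^{\le n}$, we get $\bigcap_iA_i\cap\omega^{\le n}\subseteq\bigcap_iG_i=\emptyset$.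

**Step 2.** *This step shows that no finite selection is dense.* Let $H_n\subseteq D_n$ be finite. The sets $C_n=\bigcup_{\vec x\in H_n}\bigcap_{i\le k+1}A_{x_i}$ are clopen and miss $\omega^{\le n}$. Take $\ell\in\omega^\omega\setminus\bigcup_nC_n$ by Lemma 2. The open set $U_\ell^{\,k+1}$ contains the point all of whose coordinates are $(K,\emptyset)$. A point $\vec x\in H_n\cap U_\ell^{\,k+1}$ would give $\ell\in\bigcap_iA_{x_i}\subseteq C_n$. So $U_\ell^{\,k+1}$ misses $\bigcup_nH_n$, and $X_k^{\,k+1}$ is not M-separable.

**Step 3.** *This step passes between different powers.* If a product $P\times P'$ of nonempty spaces is M-separable, then so is $P$: if $E_n$ is dense in $P$, then $E_n\times P'$ is dense in $P\times P'$; select finite subsets with dense union and project them to $P$, which gives finite subsets of the $E_n$ with dense union. Hence $X_k^{\,j}$ is not M-separable for any $j\ge k+1$. Likewise, once we know that $X_k^{\,k}$ is M-separable, so is $X_k^{\,j}$ for $1\le j\le k$.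

## 11. $X_k^{\,k}$ is M-separable

**Step 1.** *This step sorts the basic open sets of $X_k^{\,k}$ into countably many types.* A type $\theta$ consists of

* for each $i\le k$, a finite disjoint set $c^i_0$ and a finite set $c^i_1$ of $k$-clauses with $c^i_0\cap c^i_1=\emptyset$;
* a finite set $I=\{1,\dots,r\}$ (empty if $r=0$) with a map $\kappa:I\to\{1,\dots,k\}$, which tells in which factor an index lives;
* for $a\in I$, a clopen $M_a\subseteq K$ and $\varepsilon_a\in2$, with $M_a\cap M_{a'}=\emptyset$ whenever $a\ne a'$ and $\kappa(a)=\kappa(a')$.

There are countably many types. Let $\mathfrak O_\theta$ be the set of all $\prod_{i\le k}\langle\lambda_i;c^i_0,c^i_1\rangle$ with $\lambda_i=\{(\ell_a,\varepsilon_a):\kappa(a)=i\}$ and $\ell_a\in M_a\cap\omega^\omega$. Each $\lambda_i$ is a function, since the $M_a$ with $\kappa(a)=i$ are disjoint, so all members of $\mathfrak O_\theta$ are nonempty by (6). Every nonempty basic open set $\prod_i\langle\lambda_i;c_0^i,c_1^i\rangle$ lies in some $\mathfrak O_\theta$: for each $i$ separate the points of $\operatorname{dom}\lambda_i$ by disjoint clopen sets. Giving each type its own infinite set of indices,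 as in Section 8, we see that it suffices to fix $\theta$, an infinite $J\subseteq\omega$ and dense $E_n\subseteq X_k^{\,k}$ ($n\in J$), and to find finite $H_n\subseteq E_n$ such that $\bigcup_{n\in J}H_n$ meets all members of $\mathfrak O_\theta$. If $r=0$, there is one nonempty member, and one point suffices. Let $r\ge1$.

**Step 2.** *This step sets up Lemma 3.* Put $M=\prod_{a\in I}M_a$ and $O=\prod_{i\le k}\langle\emptyset;c^i_0,c^i_1\rangle$. For $\vec x\in O$ let
$$B_{\vec x}=\{y\in M:\chi_{A_{x_{\kappa(a)}}}(y_a)=\varepsilon_a\text{ for all }a\in I\},$$
a clopen subset of $M$. For $\vec\ell\in M\cap(\omega^\omega)^I$ and $\vec x\in O$, we have $\vec\ell\in B_{\vec x}$ if and only if $\vec x$ lies in the member of $\mathfrak O_\theta$ given by $\vec\ell$. Let $\mathcal B_n=\{B_{\vec x}:\vec x\in E_n\cap O\}$, $L_n=M\setminus\bigcup\mathcal B_n$, and $\operatorname{supp}y=\{y_a:y_a\in T\}$, a set of size at most $r$. Since $E_n$ meets all members of $\mathfrak O_\theta$, $L_n$ contains no element of $(\omega^\omega)^I$, so $\operatorname{supp}y\ne\emptyset$ for $y\in L_n$. Let $Z$ be the finite set consisting of the supports of all clauses in $\bigcup_i(c^i_0\cup c^i_1)$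 together with $\{t:\#t<r\}$.

**Step 3.** *This step bounds disjointly supported families in $L_n$, and here any $k$ hyperplanes must meet.*

**Fact.** Let $\mathcal M\subseteq L_n$ be a nonempty finite family with pairwise disjoint supports missing $Z$, and let $\mu=\min\#[\bigcup_{y\in\mathcal M}\operatorname{supp}y]$. Then $|\mathcal M|<m(\mu)$.

Suppose not. Choose a subfamily of exactly $m(\mu)$ members that includes the one whose support contains the element with code $\mu$, and index it as $(y^p)_{p\in\Pi(\mu)}$. Put $\sigma_p=\operatorname{supp}y^p$. These sets are nonempty and pairwise disjoint, the least code in their union is $\mu$, and $|\sigma_p|\le r\le\mu$, because $Z$ contains all $t$ with $\#t<r$. For $i\le k$ let $\alpha^i_p$ be the function $y^p_a\mapsto\varepsilon_a$ for those $a$ with $\kappa(a)=i$ and $y^p_a\in T$; it is well defined since the $M_a$ with $\kappa(a)=i$ are disjoint, and it may be empty. Then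
$$\mathcal C_i=(\mu,(\sigma_p,\alpha^i_p)_{p\in\Pi(\mu)})\qquad(i\le k)$$
is a $k$-clause. Its support is nonempty and misses $Z$, so $c^i_0\cup\{\mathcal C_i\}$ is disjoint and $\mathcal C_i\notin c^i_1$. Let
$$\lambda_i=\{(y^p_a,\varepsilon_a):p\in\Pi(\mu),\ \kappa(a)=i,\ y^p_a\in\omega^\omega\}.$$
This is a function: if $y^p_a=y^{p'}_{a'}$ with $\kappa(a)=\kappa(a')=i$, then $M_a\cap M_{a'}\ne\emptyset$, so $a=a'$.

By (6) the open set $\prod_{i\le k}\langle\lambda_i;c^i_0\cup\{\mathcal C_i\},c^i_1\rangle$ is nonempty, so it contains some $\vec x\in E_n$, and $\vec x\in O$. For each $i\le k$, the set $A_{x_i}$ satisfies $\mathcal C_i$, so there is a hyperplane $h_i\subseteq\Pi(\mu)$ with $\alpha^i_p\subseteq\chi_{A_{x_i}}$ for all $p\in h_i$. By fact 1 of Section 9 there is $p\in h_1\cap\dots\cap h_k$. For this $p$ and every $a\in I$, with $i=\kappa(a)$: if $y^p_a\in T$, then $\alpha^i_p\subseteq\chi_{A_{x_i}}$ gives $\chi_{A_{x_i}}(y^p_a)=\varepsilon_a$; if $y^p_a\in\omega^\omega$, then $\lambda_i\subseteq\chi_{A_{x_i}}$ gives the same. So $y^p\in B_{\vec x}\in\mathcal B_n$, which contradicts $y^p\in L_n$. This proves the Fact.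

**Step 4.** *This step builds the sets $F_n$ and applies Lemma 3.* Since $m(\cdot)$ is increasing, every family as in the Fact has fewer than $m(\#t)$ members for each $t$ in the union of its supports. So there is a maximal family $\mathcal M_n\subseteq L_n$ of elements with pairwise disjoint supports missing $Z$, and it is finite (possibly empty). Put $F_n=Z\cup\bigcup_{y\in\mathcal M_n}\operatorname{supp}y$. Every $y\in L_n$ has a coordinate in $F_n$, since otherwise $y$, whose support is nonempty, could be added to $\mathcal M_n$. If $F_n\ne Z$, then with $\mu=\min\#[F_n\setminus Z]$ the Fact gives $|F_n\setminus Z|\le r\,|\mathcal M_n|\le r\,m(\mu)$. So (1) holds with $b(\mu)=r\,m(\mu)$ for $\mu\ge1$ and $b(0)=0$. Lemma 3, with coordinates indexed by $I$, yields finite $H_n\subseteq E_n\cap O$ ($n\in J$) such that the sets $B_{\vec x}$ with $\vec x\in\bigcup_{n\in J}H_n$ cover $M\cap(\omega^\omega)^I$. By the equivalence in Step 2, $\bigcup_{n\in J}H_n$ meets every member of $\mathfrak O_\theta$. So $X_k^{\,k}$ is M-separable. By Step 3 of Section 10, $X_k^{\,j}$ is M-separable for $1\le j\le k$ and not M-separable for $j\ge k+1$. This proves Theorem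 B. $\blacksquare$
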